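# Matrices with prescribed row spaces and mixed Tate motives

Throughout, $K$ is a field of characteristic zero. A variety is a reduced separated $K$-scheme of finite type, and locally closed subsets carry the reduced structure. Conditions on tuples of vectors are read over all field extensions of $K$, but the subspaces that we fix are defined over $K$. Two facts from linear algebra in families are used constantly: over a reduced base, the kernel of a map of vector bundles of constant rank is a subbundle; and if $v_1,\dots,v_k$ are independent vectors depending on a point of a variety and $v$ lies in their span, then the coefficients in $v=\sum c_iv_i$ are regular functions (Cramer's rule).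

## 1. Mixed Tate motives, compact supports, and row-constrained matrices

**Recollection (geometric motives).** $DM_{gm}(K)$ is Voevodsky's triangulated category of geometric mixed motives with rational coefficients. It is a tensor triangulated category with duals, it contains a motive $M(X)$ for every variety $X$, and it contains the Tate objects $\mathbb Q(n)$, $n\in\mathbb Z$, with $\mathbb Q(m)\otimes\mathbb Q(n)=\mathbb Q(m+n)$ and $\mathbb Q(n)^*=\mathbb Q(-n)$. For example $M(\mathbb P^1)=\mathbb Q\oplus\mathbb Q(1)[2]$.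

**Definition (mixed Tate).** $DMT\subset DM_{gm}(K)$ is the thick triangulated subcategory generated by the $\mathbb Q(n)$: the smallest full triangulated subcategory that contains them and is closed under direct summands. A variety $X$ is *mixed Tate* if $M(X)\in DMT$.

Example: $M(\mathbb P^n)=\bigoplus_{i=0}^n\mathbb Q(i)[2i]$ and $M(\mathbb G_m)=\mathbb Q\oplus\mathbb Q(1)[1]$, so $\mathbb P^n$ and $\mathbb G_m$ are mixed Tate. In Section 5 we shall be able to prove that a smooth projective curve of genus 1, and $\operatorname{Spec}L$ for a quadratic extension $L/K$, are not.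

The subcategory $DMT$ is closed under twists, tensor products and duals. For twists: the objects $M$ with $M(n)\in DMT$ form a thick triangulated subcategory containing all $\mathbb Q(m)$, hence containing $DMT$. For tensor products: fix $N\in DMT$ and run the same argument on the objects $M$ with $M\otimes N\in DMT$. For duals: run it on the objects $M$ with $M^*\in DMT$.

**Recollection (motives with compact support).** By Voevodsky, *Triangulated categories of motives over a field*, §4, in characteristic zero there is for every variety $X$ an object $M^c(X)\in DM_{gm}(K)$ such that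

* for $Z\subset X$ closed there is a triangle $M^c(Z)\to M^c(X)\to M^c(X\setminus Z)\to$;
* $M^c(X\times Y)=M^c(X)\otimes M^c(Y)$ and $M^c(\mathbb A^n)=\mathbb Q(n)[2n]$;
* $M^c(X)=M(X)$ for $X$ proper;
* $M^c(X)\cong M(X)^*(d)[2d]$ for $X$ smooth of pure dimension $d$.

Example: the point $0\in\mathbb A^1$ gives a triangle $\mathbb Q\to\mathbb Q(1)[2]\to M^c(\mathbb G_m)\to$.

**Definition (the class $\mathcal T$).** $\mathcal T$ is the class of varieties $X$ with $M^c(X)\in DMT$.

**Lemma 1.**

1. $\mathcal T$ is closed under products.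
2. If $Z\subset X$ is closed and two of $Z,\ X,\ X\setminus Z$ are in $\mathcal T$, so is the third. Hence if $X$ has a finite filtration by closed subsets whose successive differences are in $\mathcal T$, then $X\in\mathcal T$.
3. $\emptyset$, $\mathbb A^n$, $\mathbb A^n\setminus0$, $\mathbb G_m$ and $\mathbb A^1\setminus\{0,-1\}$ are in $\mathcal T$.
4. A smooth variety of pure dimension is mixed Tate if and only if it is in $\mathcal T$.

*Proof.* (1) holds because $DMT$ is closed under $\otimes$. (2) is the localization triangle, since a triangulated subcategory containing two vertices of a triangle contains the third. (3) follows from $M^c(\mathbb A^n)=\mathbb Q(n)[2n]$ and (2). (4) holds because $M^c(X)\cong M(X)^*(d)[2d]$ and $DMT$ is closed under duals, twists and shifts. $\square$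

**Definition (Grothendieck ring).** $K_0(\mathrm{Var}_K)$ is generated by the classes $[X]$ of varieties, with relations $[X]=[X']$ for isomorphic varieties and $[X]=[Z]+[X\setminus Z]$ for $Z\subset X$ closed, and with product $[X][Y]=[X\times Y]$. Write $\mathbb L=[\mathbb A^1]$.

Example: $[\mathbb G_m]=\mathbb L-1$, $[\mathbb P^1]=\mathbb L+1$, and $[\mathbb A^n\setminus 0]=\mathbb L^n-1$. If $X\to B$ is Zariski-locally trivial with fibre $F$, then $[X]=[F][B]$; for instance $[V\setminus0]=(\mathbb L-1)[\mathbb P(V)]$.

**Definition (row-constrained matrices).** Let $E$ be an $\ell$-dimensional vector space. Identify $\mathbb A^{\ell^2}$ with the $\ell\times\ell$ matrices, written by rows $(v_1,\dots,v_\ell)$, $v_i\in E$, and let $\hat{\mathcal D}_\ell=\{\det=0\}$. For subspaces $V_1,\dots,V_\ell\subset E$ put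
$$\mathbb F(V_1,\dots,V_\ell)=\{(v_1,\dots,v_\ell):\ v_k\in V_k\text{ for all }k\}\setminus\hat{\mathcal D}_\ell .$$

Example: let $\ell=2$. If $V_1=\langle e_1\rangle$ and $V_2=K^2$, the matrices are $\begin{pmatrix}a&0\\c&d\end{pmatrix}$ with $ad\ne0$, so $\mathbb F=\mathbb G_m\times\mathbb A^1\times\mathbb G_m$. If $V_1=V_2=\langle e_1\rangle$, then $\mathbb F=\emptyset$.

$\mathbb F(V_1,\dots,V_\ell)$ is open in the affine space $\prod V_i$, hence smooth of pure dimension. So by Lemma 1(4), $\mathbb F(V_\bullet)$ is mixed Tate if and only if it lies in $\mathcal T$.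

## 2. Which row spaces give a mixed Tate complement?

When all $V_k=E$, the locus $\mathbb F(E,\dots,E)=\mathbb A^{\ell^2}\setminus\hat{\mathcal D}_\ell$ is known to be mixed Tate. For an arbitrary linear subspace of $\mathbb A^{\ell^2}$ nothing of the sort holds: the intersection of a general $\mathbb A^3$ with $\hat{\mathcal D}_3$ is a cone over a genus-1 curve. The product $\prod V_i$ is a special kind of linear subspace, in which each row is constrained separately. The following question comes from Paolo Aluffi and Matilde Marcolli, "Parametric Feynman integrals and determinant hypersurfaces", arXiv:0901.2107 (2009).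

**Question $\mathrm I_\ell$.** Let $V_1,\dots,V_\ell$ be subspaces of an $\ell$-dimensional vector space. Is $\mathbb F(V_1,\dots,V_\ell)$ mixed Tate?

We ask whether the answer is yes for all $\ell\ge1$ and all choices. It is not, and we can say for which $\ell$ and $K$ it fails.

**Theorem 1.** Let $K$ be a field of characteristic $0$.

1. For $\ell\le3$, $\mathbb F(V_1,\dots,V_\ell)$ is always mixed Tate.
2. For $\ell=4$, $\mathbb F(V_1,\dots,V_4)$ is mixed Tate except exactly when $\dim V_i=2$ for all $i$, $V_i\cap V_j=0$ for $i\ne j$, and no $2$-dimensional $K$-subspace $T\subset E$ meets all four $V_i$ nontrivially (four pairwise skew lines in $\mathbb P^3$ with no common transversal over $K$). Such $V_i$ exist if and only if $K$ has a quadratic extension.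
3. For every $\ell\ge5$ and every $K$ there are $V_1,\dots,V_\ell$ with $\mathbb F(V_1,\dots,V_\ell)$ not mixed Tate.

Consequently Question $\mathrm I_\ell$ has an affirmative answer over $K$ if and only if $\ell\le3$, or $\ell=4$ and $K$ is quadratically closed.

The counterexamples are explicit.

* For $\ell=4$ and $d\in K$ a non-square: $V_1=\langle e_1,e_2\rangle$, $V_2=\langle e_3,e_4\rangle$, $V_3=\langle e_1+e_3,e_2+e_4\rangle$, $V_4=\langle e_1+e_4,\ e_2+d\,e_3\rangle$.
* For $\ell=5$ and any $K$: $V_1=\langle e_2,\ e_3+e_4\rangle$, $V_2=\langle e_3+e_5,\ e_1+e_4\rangle$, $V_3=\langle e_1-e_5,\ e_2+e_4\rangle$, $V_4=\langle e_1-e_2,\ e_2-e_3\rangle$, $V_5=\langle e_4,e_5\rangle$.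
* For $\ell>5$: the same $V_1,\dots,V_5$, together with $V_k=\langle e_k\rangle$ for $6\le k\le\ell$.

## 3. At most three rows

For $\ell=1$, $\mathbb F(V_1)$ is $\mathbb G_m$ or $\emptyset$. For $\ell=2$ we remove from $V_1\times V_2$ the dependent pairs $(v_1,v_2)$: either $v_1=0$; or $v_1\neq0=v_2$; or $v_2=cv_1$ with $c,v_1\ne0$, and then $v_1\in V_1\cap V_2$. When $V_1=V_2=K^2$ these strata have classes $\mathbb L^2$, $\mathbb L^2-1$, $(\mathbb L^2-1)(\mathbb L-1)$, and $\mathbb L^4$ minus their sum is $\mathbb L^4-\mathbb L^3-\mathbb L^2+\mathbb L=(\mathbb L^2-1)(\mathbb L^2-\mathbb L)$, the class of $GL_2$. The method is to stratify dependent tuples by their linear relation. We carry it to three rows, in a form that will serve for $\ell=4$ too, so the ambient dimension is left free.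

**Definition.** For subspaces $V_1,\dots,V_k$ of a finite-dimensional space (of any dimension), $I(V_1,\dots,V_k)\subset\prod V_i$ is the locus of linearly independent tuples, and $N(V_1,V_2)=(V_1\times V_2)\setminus I(V_1,V_2)$. Example: $N(V_1,V_2)=(V_1\times 0)\cup(0\times V_2)$ if $V_1\cap V_2=0$.

**Lemma 2.** For $k\le3$, $I(V_1,\dots,V_k)\in\mathcal T$. Also $N(V_1,V_2)\in\mathcal T$.

*Proof.* **One vector.** $I(V_1)=V_1\setminus0\in\mathcal T$.

**Two vectors.** $N(V_1,V_2)$ has the strata $\{v_1=0\}\cong V_2$, $\{v_1\ne0=v_2\}\cong V_1\setminus 0$, and $\{v_2=cv_1;\ c,v_1\ne0\}\cong(V_1\cap V_2\setminus0)\times\mathbb G_m$. The first is closed, the second is closed in the rest, and all are in $\mathcal T$. So $N(V_1,V_2)\in\mathcal T$ and its complement $I(V_1,V_2)\in\mathcal T$.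

**Three vectors: removing the span.** $I(V_1,V_2,V_3)$ is the complement in $I(V_1,V_2)\times V_3$ of the closed set of triples with $v_3\in\langle v_1,v_2\rangle$. Writing $v_3=c_1v_1+c_2v_2$, this closed set is isomorphic to
$$D=\{(v_1,v_2,c)\in I(V_1,V_2)\times\mathbb A^2:\ c_1v_1+c_2v_2\in V_3\}.$$
Its strata are as follows. For $c=0$ we get $I(V_1,V_2)$. For $c_2=0\neq c_1$ the condition is $v_1\in V_3$, and we get $I(V_1\cap V_3,V_2)\times\mathbb G_m$; symmetrically for $c_1=0\ne c_2$. For $c_1c_2\ne0$, replacing $v_i$ by $c_iv_i$ gives $\mathbb G_m^2\times Q$ with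
$$Q=\{(v_1,v_2)\in I(V_1,V_2):\ v_1+v_2\in V_3\}.$$

**Three vectors: the stratum $Q$.** $Q$ is the linear space $\{(v_1,v_2)\in V_1\times V_2:\ v_1+v_2\in V_3\}$ minus its dependent pairs. The dependent pairs with $v_1=0$ form $V_2\cap V_3$, and those with $v_2=0\ne v_1$ form $V_1\cap V_3\setminus0$. The remaining ones have $v_2=cv_1$ with $c\ne0$, $v_1\neq0$, so $v_1\in V_1\cap V_2$ and $(1+c)v_1\in V_3$. For $c=-1$ these form $V_1\cap V_2\setminus0$. For $c\ne0,-1$ they form $(V_1\cap V_2\cap V_3\setminus0)\times(\mathbb A^1\setminus\{0,-1\})$. All are in $\mathcal T$, hence so are $Q$, $D$ and $I(V_1,V_2,V_3)$. $\square$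

**Proof of Theorem 1, part 1.** For $\ell\le3$, $\mathbb F(V_1,\dots,V_\ell)=I(V_1,\dots,V_\ell)\in\mathcal T$ by Lemma 2. $\blacksquare$

## 4. A fourth row, and an eigenvector in the strata

The obvious plan is to continue with $k=4$. As before, $\mathbb F(V_1,\dots,V_4)$ is the complement in $I(V_1,V_2,V_3)\times V_4$ of $\{(v,c)\in I(V_1,V_2,V_3)\times\mathbb A^3:\ \sum c_iv_i\in V_4\}$, and the stratum $c_1c_2c_3\neq0$ is $\mathbb G_m^3$ times
$$\{(v_1,v_2,v_3)\in I(V_1,V_2,V_3):\ v_1+v_2+v_3\in V_4\},$$
a linear space minus its dependent triples. Among the dependent triples are those with $v_1,v_2$ independent and $v_3=c_1v_1+c_2v_2$, $c_1c_2\ne0$ (new constants $c_1,c_2$). They are described by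
$$c_1v_1+c_2v_2\in V_3,\qquad (1+c_1)v_1+(1+c_2)v_2\in V_4 .$$
For three rows the analogous condition was the single $(1+c)v_1\in V_3$, whose solution space depends on $c$ only through whether $c=-1$. Now two conditions are coupled, and the solution space can jump along a curve in the $c$-plane. Here is what happens in one case. Let $E=U\oplus U$ with $\dim U=2$, let $A\in\operatorname{End}(U)$ with $A$ and $A-1$ invertible, and let
$$V_1=\{(u,0)\},\quad V_2=\{(0,u)\},\quad V_3=\{(u,u)\},\quad V_4=\{(u,Au)\}.$$
With $v_1=(u_1,0)$ and $v_2=(0,u_2)$, $u_1,u_2\ne0$, the two conditions read $c_1u_1=c_2u_2$ and $(1+c_2)u_2=(1+c_1)Au_1$. If $c_1=-1$ then $c_2=-1$ and $u_2=u_1$ is arbitrary. If $c_1\neq-1$, then $u_2=\frac{c_1}{c_2}u_1$ and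
$$Au_1=\frac{c_1(1+c_2)}{c_2(1+c_1)}\,u_1 ,$$
so $u_1$ must be an eigenvector of $A$. If $A$ has no eigenvector over $K$, this stratum has no $K$-points, although it has points over $\bar K$, and we can no longer describe it by linear pieces over $K$.

This stops the method; it does not show that $\mathbb F$ fails to be mixed Tate, since a bad stratum could be compensated by another. To go further we need two things: an invariant that detects failure and can be computed from strata (Section 5), and a decomposition of $\mathbb F$ with so few pieces that the bad one cannot hide (Section 6).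

## 5. An additive invariant with values in Galois representations

**Recollection (weight complex).** By Bondarko (*Differential graded motives: weight complex…*, J. Inst. Math. Jussieu 8 (2009); see also *Weight structures vs. t-structures…*, J. K-Theory 6 (2010)), for $\operatorname{char}K=0$ there is an exact functor
$$t:DM_{gm}(K)\to K^b(\mathrm{Chow}(K)_{\mathbb Q})$$
to the homotopy category of bounded complexes of Chow motives, which on the full subcategory $\mathrm{Chow}\subset DM_{gm}$ is the inclusion in degree $0$. Example: since $\mathbb Q$ and $\mathbb Q(1)[2]$ are Chow motives, the triangle $\mathbb Q\to\mathbb Q(1)[2]\to M^c(\mathbb G_m)\to$ shows that $t(M^c(\mathbb G_m))$ is a complex with $\mathbb Q$ in degree $-1$ and $\mathbb Q(1)[2]$ in degree $0$.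

**Definition (the invariant $P$).** Fix a prime $r$. Let $\mathrm{Rep}$ be the category of finite-dimensional continuous $\mathbb Q_r$-representations of $G_K=\operatorname{Gal}(\bar K/K)$. Its Grothendieck group $K_0(\mathrm{Rep})$ is free on the classes of irreducible representations, and a ring under $\otimes$. Let $H_w:\mathrm{Chow}(K)_{\mathbb Q}\to\mathrm{Rep}$ be the additive functor with $H_w(M(X))=H^w(X_{\bar K},\mathbb Q_r)^\vee$; thus $\mathbb Q(n)[2n]$ has $H_{2n}=\mathbb Q_r(n)$ and all other $H_w$ zero. For $M\in DM_{gm}(K)$ put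
$$P(M)=\sum_{w,j}(-1)^j[H_w(t(M)^j)]\,s^w\in K_0(\mathrm{Rep})[s^{\pm1}],\qquad P(X):=P(M^c(X)).$$

Example: $P(\mathbb A^1)=[\mathbb Q_r(1)]s^2$ and $P(\mathbb G_m)=[\mathbb Q_r(1)]s^2-1$.

**Lemma 3.** $P$ is well defined, it is additive on triangles, and it induces a ring homomorphism $K_0(\mathrm{Var}_K)\to K_0(\mathrm{Rep})[s^{\pm1}]$. For $X$ smooth projective, $P(X)=\sum_w[H^w(X_{\bar K},\mathbb Q_r)^\vee]s^w$.

*Proof.* Applying $H_w$ termwise to $t(M)$ gives a bounded complex in $\mathrm{Rep}$, and the alternating sum of its terms equals the alternating sum of its cohomology, so it depends only on the homotopy type. A triangle goes under $t$ to a triangle in $K^b(\mathrm{Chow})$, isomorphic to one given by a mapping cone; the terms of a cone are direct sums, so alternating sums add up. The localization triangle now gives $P(X)=P(Z)+P(X\setminus Z)$. If $X$ is smooth projective, $M^c(X)=M(X)$ is a Chow motive in degree $0$, which gives the formula, and on such $X$ the formula is multiplicative by Künneth. Finally, $K_0(\mathrm{Var}_K)$ is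 generated by smooth projective varieties: by induction on dimension, cut a variety into smooth quasi-projective pieces $S$, use resolution of singularities to embed each $S$ as a dense open subset of a smooth projective $\bar S$, and write $[S]=[\bar S]-[\bar S\setminus S]$ with $\dim(\bar S\setminus S)<\dim S$. The expressions $P(xy)$ and $P(x)P(y)$ are both biadditive and agree on generators. $\square$

We also write $\mathbb L$ for $P(\mathbb A^1)=[\mathbb Q_r(1)]s^2$; no confusion arises because $P$ is a ring homomorphism.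

**Lemma 4.** If $M\in DMT$, then $P(M)\in\mathbb Z[\mathbb L^{\pm1}]$.

*Proof.* It would not do to look at the objects with $P(M)\in\mathbb Z[\mathbb L^{\pm1}]$, because these are not visibly closed under direct summands: $P(M\oplus M[1])=0$ for every $M$. So consider instead the objects $M$ such that, for all $w,j$, every Jordan–Hölder constituent of $H^j(H_w(t(M)))$ is isomorphic to $\mathbb Q_r(n)$ with $2n=w$ (so the cohomology vanishes for odd $w$). This class is closed under shifts; it is closed under cones, by the long exact cohomology sequences; and it is closed under direct summands, because the cohomology of a summand is a summand. It contains $\mathbb Q(n)$, since $t(\mathbb Q(n))$ is the Chow motive $\mathbb Q(n)[2n]$ placed in a single degree. So it contains $DMT$. For such $M$, $P(M)=\sum_{w,j}(-1)^j[H^j(H_w(t(M)))]s^w$ is an integral combination of the $[\mathbb Q_r(n)]s^{2n}=\mathbb L^n$. $\square$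

Two ways to leave $\mathbb Z[\mathbb L^{\pm1}]$ will be used. If $C$ is a smooth plane cubic, then $P(C)=1+[H_1(C)]s+\mathbb L$, where $H_1(C)=H^1(C_{\bar K},\mathbb Q_r)^\vee$ has dimension $2$; this has a term odd in $s$. If $L/K$ is a quadratic extension and $\chi$ the quadratic character of $G_K$ that it cuts out, then $P(\operatorname{Spec}L)=1+[\chi]$ (the permutation representation on two points), and $\chi\not\cong1$ keeps it out of $\mathbb Z[\mathbb L^{\pm1}]$. So by Lemma 4 neither $C$ nor $\operatorname{Spec}L$ is mixed Tate.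

## 6. Releasing one row that lies in a plane

Suppose that some $V_k$ has dimension $2$. Fix the other rows and ask for which of them no choice of $v_k\in V_k$ makes the determinant nonzero. This locus carries all the difficulty.

**Lemma 5.** Let $\dim V_k=2$, let $X=\prod_{i\ne k}(V_i\setminus0)$, and let $Y\subset X$ be the closed set of those $x$ for which the linear form $v_k\mapsto\det(v_1,\dots,v_\ell)$ vanishes on $V_k$. Then
$$[\mathbb F]=(\mathbb L^2-\mathbb L)([X]-[Y]),\tag{1}$$
and $Y\in\mathcal T$ implies $\mathbb F\in\mathcal T$.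

*Proof.* The rows of an invertible matrix are nonzero, so $\mathbb F=\{(x,v_k)\in X\times V_k:\ \det\ne0\}$. In coordinates $(a_1,a_2)$ on $V_k$ the determinant is $\lambda_1(x)a_1+\lambda_2(x)a_2$ with $\lambda_1,\lambda_2$ regular on $X$, and $Y=\{\lambda_1=\lambda_2=0\}$. The complement of $\mathbb F$ in $X\times V_k$ consists of the closed set $Y\times V_k$ and, over $X\setminus Y$, the kernel of the form, which is $\mathbb A^1\times(X\setminus Y)$ via $(\sigma,x)\mapsto(x,\sigma\cdot(-\lambda_2(x),\lambda_1(x)))$. Hence $[\mathbb F]=\mathbb L^2[X]-\mathbb L^2[Y]-\mathbb L([X]-[Y])$, which is (1). Moreover $X\in\mathcal T$; if $Y\in\mathcal T$, then $X\setminus Y$ and both parts of the complement are in $\mathcal T$, so $\mathbb F\in\mathcal T$. $\square$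

The form of (1) suggests what to look for. If $Y$ is a union of two closed sets $Y_1$ and $Y_2$ that are each easy, then $[Y]=[Y_1]+[Y_2]-[Y_1\cap Y_2]$, and the intersection enters with a nonzero coefficient and nothing to cancel it. In four rows the intersection will be governed by the eigenvectors of Section 4; in five rows it can be a plane cubic.

## 7. Four pairwise complementary planes in a $4$-space

Let $\ell=4$, $\dim V_i=2$ for all $i$, and $V_i\cap V_j=0$ for $i\ne j$.

**Step 1: a normal form, and what a transversal is.** We have $E=V_1\oplus V_2$. Since $V_3$ is a complement of both $V_1$ and $V_2$, it is the graph of an isomorphism $V_1\to V_2$; use it to identify $V_1$ and $V_2$ with one plane $U$. Since $V_4\cap V_2=0$, $V_4$ is the graph of some $A\in\operatorname{End}(U)$. So we are in the situation of Section 4: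
$$V_1=\{(u,0)\},\quad V_2=\{(0,u)\},\quad V_3=\{(u,u)\},\quad V_4=\{(u,Au)\},$$
with $A$ and $A-1$ invertible, because $V_4\cap V_1=0=V_4\cap V_3$. A $2$-dimensional $T$ meeting $V_1$ and $V_2$ nontrivially is $\langle(a,0),(0,b)\rangle$ with $a,b\neq0$; it meets $V_3$ nontrivially iff $a$ and $b$ are proportional, that is, $T=\langle(u,0),(0,u)\rangle$. This $T$ contains some $(u',Au')$ with $u'\ne0$ iff $Au\in\langle u\rangle$. So a common transversal $T$ over $K$ exists iff $A$ has an eigenvector over $K$.

**Step 2: the equations of $Y$.** We release the first row. Let $[\,,]$ be a nonzero alternating form on $U$, and write the rows as $(u_1,0),(0,u_2),(u_3,u_3),(u_4,Au_4)$, with $x=(u_2,u_3,u_4)\in X=(U\setminus0)^3$. If $u_1\ne0$, the map $E\to K^2$, $(a,b)\mapsto([u_1,a],[u_2,b])$, is surjective with kernel $\langle(u_1,0),(0,u_2)\rangle$. So the four rows are independent iff the images of the last two are, that is, iff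
$$[u_1,u_3][u_2,Au_4]-[u_1,u_4][u_2,u_3]=[u_1,w]\ne0,\qquad w=w(x)=[u_2,Au_4]\,u_3-[u_2,u_3]\,u_4 .$$
For $u_1=0$ both $\det$ and $[u_1,w]$ vanish. So the linear forms $u_1\mapsto\det$ and $u_1\mapsto[u_1,w(x)]$ have the same zeros, and $Y=\{x\in X:\ w(x)=0\}$.

**Step 3: $Y$ is a union of two easy pieces.** Define closed subsets of $X$ by
$$C_1=\{u_2\wedge Au_4=0=u_3\wedge Au_4\},\qquad C_2=\{u_3\wedge u_4=0=u_2\wedge(A-1)u_4\}.$$
All vectors here are nonzero since $A$ and $A-1$ are invertible, so each $C_i$ is isomorphic to $\mathbb G_m^2\times(U\setminus0)$, via $(\beta,\gamma,u)\mapsto(\beta Au,\gamma Au,u)$ and $(\beta,\gamma,u)\mapsto(\beta(A-1)u,\gamma u,u)$ respectively. We claim $Y=C_1\cup C_2$.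

If $u_3,u_4$ are independent, then $w=0$ iff $[u_2,Au_4]=[u_2,u_3]=0$. As $\dim U=2$ and all vectors are nonzero, this says that $u_2,u_3,Au_4$ are proportional, i.e. $x\in C_1$. If $u_3=\gamma u_4$, then $\gamma\ne0$ and $w=\gamma[u_2,(A-1)u_4]\,u_4$, which vanishes iff $x\in C_2$. So $Y\subset C_1\cup C_2$ and $C_2\subset Y$. On $C_1$ the vectors $u_2,u_3$ are multiples of $Au_4$, so $[u_2,Au_4]=[u_2,u_3]=0$ and $w=0$; thus $C_1\subset Y$.

**Step 4: the intersection.** Let $N_A=\{u\in U\setminus0:\ [u,Au]=0\}$. On $C_1\cap C_2$ the nonzero vector $u_3$ is proportional to both $Au_4$ and $u_4$, so $u_4\in N_A$. Conversely, if $u_4\in N_A$ then $u_4$, $Au_4$, $(A-1)u_4$ are proportional, and the conditions for $C_1$ and for $C_2$ both say that $u_2,u_3$ are multiples of $Au_4$. So $C_1\cap C_2\cong\mathbb G_m^2\times N_A$, and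
$$[Y]=(\mathbb L-1)^2\big(2(\mathbb L^2-1)-[N_A]\big).\tag{2}$$
If $N_A\in\mathcal T$, then $C_1\cap C_2\in\mathcal T$, so $Y\setminus C_2=C_1\setminus(C_1\cap C_2)\in\mathcal T$, and $Y\in\mathcal T$.

**Step 5: if $A$ has an eigenvector over $K$, then $\mathbb F$ is mixed Tate.** The binary quadratic form $q(u)=[u,Au]$ has a nontrivial zero over $K$, so it is zero or a product of two linear forms over $K$. Then $N_A$ is $U\setminus0$, or $\mathbb G_m$ (proportional factors), or $\mathbb G_m\sqcup\mathbb G_m$. In each case $N_A\in\mathcal T$, so $Y\in\mathcal T$ by Step 4 and $\mathbb F\in\mathcal T$ by Lemma 5.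

**Step 6: if $A$ has no eigenvector over $K$, then $\mathbb F$ is not mixed Tate.** Now $q$ is an irreducible binary quadratic form. Its zero scheme in $\mathbb P(U)$ is $\operatorname{Spec}L$, with $L/K$ the quadratic extension over which $A$ has its eigenvectors, and $N_A$ is a line bundle over $\operatorname{Spec}L$ minus its zero section, so $N_A\cong\operatorname{Spec}L\times\mathbb G_m$. With $\chi$ the nontrivial quadratic character cut out by $L$, $P(N_A)=(\mathbb L-1)(1+[\chi])$. By (1) and (2),
$$P(\mathbb F)=\mathbb L(\mathbb L-1)\Big[(\mathbb L^2-1)^3-2(\mathbb L-1)^2(\mathbb L^2-1)+(\mathbb L-1)^3(1+[\chi])\Big]\in\mathbb Z[\mathbb L]+\mathbb L(\mathbb L-1)^4[\chi].\tag{3}$$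
The coefficient of $s^{10}$ is $m[\mathbb Q_r(5)]+[\mathbb Q_r(5)\otimes\chi]$ for some $m\in\mathbb Z$. If $\mathbb F$ were mixed Tate, Lemma 4 would make this an integer multiple of $[\mathbb Q_r(5)]$. The representations $\mathbb Q_r(5)$ and $\mathbb Q_r(5)\otimes\chi$ are one-dimensional, hence irreducible, and classes of non-isomorphic irreducibles are $\mathbb Z$-independent in $K_0(\mathrm{Rep})$. So $\mathbb Q_r(5)\otimes\chi\cong\mathbb Q_r(5)$, i.e. $\chi=1$, a contradiction.

**Step 7: when the bad case exists.** If it occurs, $K$ has the quadratic extension $L$. Conversely, let $d\in K$ be a non-square and $A=\begin{pmatrix}0&d\\1&0\end{pmatrix}$ on $U=K^2$. Its characteristic polynomial $t^2-d$ is irreducible, so $0$ and $1$ are not eigenvalues and $A$ has no eigenvector over $K$. With $u=(x,y)$ we have $Au=(dy,x)$, so $(u,Au)=x(e_1+e_4)+y(e_2+d\,e_3)$, and $(u,u)=x(e_1+e_3)+y(e_2+e_4)$. These are the explicit $V_i$ of Section 2.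

**Remark (counting points).** Take $K=\mathbb Q$ and these $V_i$. For all but finitely many primes $p$ the decomposition above works over $\mathbb F_p$. With $[(x,y),(x',y')]=xy'-yx'$ we have $q(x,y)=x^2-dy^2$, so $\#N_A(\mathbb F_p)=(p-1)\big(1+\big(\tfrac dp\big)\big)$ and
$$\#\mathbb F(\mathbb F_p)=p(p-1)\Big[(p^2-1)^3-2(p-1)^2(p^2-1)+(p-1)^3\Big(1+\Big(\tfrac dp\Big)\Big)\Big].$$
Both values of $\left(\frac dp\right)$ occur for infinitely many $p$, and they give polynomials that differ by $2p(p-1)^4$. If $M(\mathbb F)$ were mixed Tate, the $r$-adic realization would give $H^i_c(\mathbb F_{\bar{\mathbb Q}},\mathbb Q_r)$ only Tate constituents $\mathbb Q_r(-n)$, and the Lefschetz trace formula would make $\#\mathbb F(\mathbb F_p)$ a fixed Laurent polynomial in $p$ for almost all $p$. So counting points shows again that $\mathrm I_4$ fails over $\mathbb Q$.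

## 8. All other configurations of four row spaces

To complete part 2 of Theorem 1 we show that $\mathbb F(V_1,\dots,V_4)\in\mathcal T$ in every case not covered by Section 7. Permuting rows changes $\mathbb F$ only by an isomorphism, and if some $V_k=0$ then $\mathbb F=\emptyset$. So assume that all $V_k\neq0$.

**Case (a): some $V_k$ is a line, say $V_4=\langle e\rangle$. Reduce to three rows.** Let $\bar V_i$ be the image of $V_i$ in $E/e$ and choose splittings $V_i\cong\bar V_i\times(V_i\cap\langle e\rangle)$. A matrix with $v_4=\tau e$ is invertible iff $\tau\ne0$ and $\bar v_1,\bar v_2,\bar v_3$ are independent in $E/e$. So $\mathbb F\cong\mathbb G_m\times\mathbb A^\varepsilon\times\mathbb F(\bar V_1,\bar V_2,\bar V_3)$ with $\varepsilon=\sum_{i\le3}\dim(V_i\cap\langle e\rangle)$, and this is in $\mathcal T$ by part 1.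

**Case (b): some $\dim V_k\ge3$, say $k=4$. One linear equation can be solved stratum by stratum.** Put $I=I(V_1,V_2,V_3)$. Then $\mathbb F$ is the complement in $I\times V_4$ of a closed set isomorphic to $D=\{(v,c)\in I\times\mathbb A^3:\ \sum c_iv_i\in V_4\}$. If $V_4=E$, then $D=I\times\mathbb A^3\in\mathcal T$. Otherwise $V_4=\ker\varphi$ is a hyperplane. For $0\le j\le3$ let $I^{(j)}\subset I$ be the closed locus $\varphi(v_1)=\dots=\varphi(v_j)=0$. It is $I(V_1',V_2',V_3')$ with $V_i'=V_i\cap\ker\varphi$ for $i\le j$ and $V_i'=V_i$ for $i>j$, so it is in $\mathcal T$ by Lemma 2. Over $I^{(j-1)}\setminus I^{(j)}$ the condition is $\sum_{i\ge j}c_i\varphi(v_i)=0$ with $\varphi(v_j)\ne0$; solving for $c_j$ shows that this part of $D$ is $(I^{(j-1)}\setminus I^{(j)})\times\mathbb A^2$. Over $I^{(3)}$ it is $I^{(3)}\times\mathbb A^3$. All these are in $\mathcal T$, hence $D$ and $\mathbb F$ are.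

**Case (c): all $\dim V_i=2$ and two of them meet, say $V_3\cap V_4\ne0$.**

Suppose first that $V_3=V_4$. Then $v_3,v_4$ must form a basis of $V_3$, and $\bar v_1,\bar v_2$ must be independent in $E/V_3$. So $\mathbb F\cong I(V_3,V_3)\times\mathbb A^\varepsilon\times I(\bar V_1,\bar V_2)$ with $\varepsilon=\dim(V_1\cap V_3)+\dim(V_2\cap V_3)$, which is in $\mathcal T$ by Lemma 2.

Now let $V_3\neq V_4$. Then $V_3=\langle e,f\rangle$, $V_4=\langle e,g\rangle$, and $P=\langle e,f,g\rangle$ is a hyperplane.

**Step c1: isolate the rows proportional to $e$.** Write $v_3=xe+yf$ and $v_4=ze+wg$. The closed loci $\{y=0\}$ and $\{w=0\}$ of $\mathbb F$ are $\mathbb F(V_1,V_2,\langle e\rangle,V_4)$ and $\mathbb F(V_1,V_2,V_3,\langle e\rangle)$, both in $\mathcal T$ by case (a). They are disjoint, because $y=w=0$ makes $v_3,v_4$ dependent. On the open locus $yw\neq0$ we divide $v_3$ by $y$ and $v_4$ by $w$ and rename $x/y$, $z/w$ as $x$, $z$. The locus is $\mathbb G_m^2\times\mathbb F^\circ$, where, expanding $\det(v_1,v_2,xe+f,ze+g)$,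
$$\mathbb F^\circ=\{(v_1,v_2,x,z)\in V_1\times V_2\times\mathbb A^2:\ az+bx+c\ne0\},$$
$$a=\det(v_1,v_2,f,e),\quad b=\det(v_1,v_2,e,g),\quad c=\det(v_1,v_2,f,g).$$

**Step c2: reduce to three loci in $V_1\times V_2$.** The zero locus of $az+bx+c$ has the strata $\{a\ne0\}\times\mathbb A^1$ (solve for $z$), $\{a=0,\,b\ne0\}\times\mathbb A^1$ (solve for $x$), and $\{a=b=c=0\}\times\mathbb A^2$. So it suffices that the closed subsets $\{a=0\}$, $\{a=b=0\}$, $\{a=b=c=0\}$ of $V_1\times V_2$ are in $\mathcal T$.

**Step c3: $\{a=0\}$.** This says that $\bar v_1,\bar v_2$ are dependent in $E/V_3$. So the locus is $\mathbb A^\varepsilon\times N(\bar V_1,\bar V_2)$, with $\varepsilon=\sum_{i\le2}\dim(V_i\cap V_3)$, in $\mathcal T$ by Lemma 2.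

**Step c4: $\{a=b=0\}$.** Let $\bar E=E/e$ and $\bar P=\langle\bar f,\bar g\rangle$. The condition is $\bar v_1\wedge\bar v_2\wedge\bar f=\bar v_1\wedge\bar v_2\wedge\bar g=0$. The pairing $\wedge^2\bar E\times\bar E\to\wedge^3\bar E$ is perfect, so the annihilator of the plane $\bar P$ in the $3$-dimensional $\wedge^2\bar E$ is a line. It contains $\wedge^2\bar P$, so it equals $\wedge^2\bar P$. Hence the condition is $\bar v_1\wedge\bar v_2\in\wedge^2\bar P$. This means that $\bar v_1,\bar v_2$ are dependent or both in $\bar P$. To see it, let $\psi$ be a linear form with kernel $\bar P$; contraction with $\psi$ kills $\wedge^2\bar P$, so $\psi(\bar v_1)\bar v_2-\psi(\bar v_2)\bar v_1=0$, and for independent $\bar v_1,\bar v_2$ both coefficients vanish. The converse is clear. So, with $\varepsilon=\sum_{i\le2}\dim(V_i\cap\langle e\rangle)$, the locus is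
$$\mathbb A^\varepsilon\times\big(N(\bar V_1,\bar V_2)\cup(\bar V_1\cap\bar P)\times(\bar V_2\cap\bar P)\big).$$

**Step c5: $\{a=b=c=0\}$.** This says that $v_1\wedge v_2$ is orthogonal to $f\wedge e$, $e\wedge g$, $f\wedge g$, that is, to $\wedge^2P$, for the perfect wedge pairing on the $6$-dimensional $\wedge^2E$. The space $\wedge^2P$ is $3$-dimensional, and isotropic because $\wedge^4P=0$; so it is its own annihilator. The condition is $v_1\wedge v_2\in\wedge^2P$, and contraction with a linear form with kernel $P$ shows as in Step c4 that $v_1,v_2$ are dependent or both in $P$. The locus is $N(V_1,V_2)\cup(V_1\cap P)\times(V_2\cap P)$.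

**Step c6: the unions are in $\mathcal T$.** Consider $N(A_1,A_2)\cup(A_1\cap B)\times(A_2\cap B)$ with $A_1,A_2,B$ subspaces. Both members are closed and in $\mathcal T$, and their intersection is $N(A_1\cap B,A_2\cap B)\in\mathcal T$. So the union minus $N(A_1,A_2)$ is in $\mathcal T$, and so is the union. With Steps c3–c5 this gives $\mathbb F^\circ\in\mathcal T$, hence $\mathbb F\in\mathcal T$.

If no $V_k$ is zero, a line or of dimension at least $3$, then all are planes, and either two of them meet (case (c)) or Section 7 applies. **This proves part 2 of Theorem 1.** $\blacksquare$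

## 9. Five rows: two rational loci meeting in a plane cubic

Over a quadratically closed field there is no character $\chi$ to use, and the obstruction must be geometric. We look for five row spaces such that $Y=Y_1\cup Y_2$ with $[Y_1],[Y_2]\in\mathbb Z[\mathbb L]$ and $Y_1\cap Y_2$ a curve of genus 1.

**Design.** Let $E=K^3\oplus K^2$ and $V_5=0\oplus K^2$, the plane row to be released. Let $n_1,n_2,n_3$ be the standard basis of $K^3$ and $n_4=(1,1,1)$, and for $i\le4$ let $V_i$ be the graph of a linear map $\lambda_i:n_i^\perp\to K^2$. The images $u_i\in n_i^\perp$ of the rows have rank $2$ exactly when they are all orthogonal to a single $[\alpha]\in\mathbb P^2$, and then typically $u_i\sim\alpha\times n_i$. Consider a relation $\sum b_iv_i=0$ among the lifts $v_i=(\alpha\times n_i,\lambda_i(\alpha\times n_i))$. Its $K^3$-part is $\alpha\times\sum b_in_i=0$, so $(b_1,b_2,b_3)=s\alpha+t(1,1,1)$ with $t=-b_4$. Its $K^2$-part is two equations in $(s,t)$ in which the coefficients of $s$ are quadratic in $\alpha$ and those of $t$ are linear. So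 the lifts are dependent along the zero set of a $2\times2$ determinant of degree $3$. It remains to choose the $\lambda_i$ so that this cubic is smooth. The row spaces of Section 2 are
$$V_1=\{(0,p,q;q,0)\},\quad V_2=\{(q,0,p;q,p)\},\quad V_3=\{(p,q,0;q,-p)\},$$
$$V_4=\{(p,q,r;0,0):\ p+q+r=0\},\quad V_5=0\oplus K^2,$$
and each $V_i$, $i\le4$, projects isomorphically onto $n_i^\perp\subset K^3$. For $\alpha=(x,y,z)$ let $v_i(\alpha)\in V_i$ be the vector with image $\alpha\times n_i$:
$$\begin{aligned}v_1(\alpha)&=(0,z,-y;\,-y,0), & v_2(\alpha)&=(-z,0,x;\,-z,x),\\ v_3(\alpha)&=(y,-x,0;\,-x,-y), & v_4(\alpha)&=(y-z,z-x,x-y;\,0,0).\end{aligned}$$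

**Step 1: release $v_5$ and projectivize.** Let $X=\prod_{i\le4}(V_i\setminus0)$ and let $\hat Y\subset X$ be the locus of Lemma 5 for $k=5$. It is stable under scaling each row, so it is the preimage of a closed $Y\subset\Pi=\prod_{i\le4}\mathbb P(V_i)$. Since $X\to\Pi$ is a Zariski-locally trivial $\mathbb G_m^4$-bundle, (1) becomes
$$[\mathbb F]=(\mathbb L^2-\mathbb L)([X]-[\hat Y])=\mathbb L(\mathbb L-1)^5([\Pi]-[Y]).\tag{4}$$

**Step 2: split $Y$.** Define closed subsets of $\Pi$ by $Y_1=\{\operatorname{rk}(u_1,\dots,u_4)\le2\}$ and $Y_2=\{v_1,\dots,v_4\text{ dependent}\}$. We claim $Y=Y_1\cup Y_2$. The form $v_5\mapsto\det(v_1,\dots,v_5)$ vanishes on $V_5$ iff $v_1,\dots,v_4$ are dependent, or they are independent and $V_5\subset S:=\langle v_1,\dots,v_4\rangle$. In the independent case, the projection $S\to K^3$ has kernel $S\cap V_5$ and image $\langle u_1,\dots,u_4\rangle$, so $\dim(S\cap V_5)=4-\operatorname{rk}(u)$, and $V_5\subset S$ iff $\operatorname{rk}(u)\le2$. This proves the claim. Moreover $\operatorname{rk}(u)\ge2$ always: the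 $u_i$ are nonzero, and if they were all proportional they would lie in $n_1^\perp\cap n_2^\perp\cap n_3^\perp=0$.

**Step 3: $Y_1$ is rational, with $[Y_1]\in\mathbb Z[\mathbb L]$.** On $Y_1$ the rank of $u$ is exactly $2$, so there is a unique $[\alpha]\in\mathbb P^2$ with $\alpha\cdot u_i=0$ for all $i$. It is the kernel of a constant-rank map, so it defines a morphism $Y_1\to\mathbb P^2$. If $[\alpha]\neq[n_i]$, then $u_i$ lies in the line $n_i^\perp\cap\alpha^\perp$ spanned by $\alpha\times n_i$. So over $\mathbb P^2\setminus\{n_1,\dots,n_4\}$ the morphism is an isomorphism with inverse $\alpha\mapsto([v_i(\alpha)])_i$; this lands in $Y_1$ over $\alpha$, because all $\alpha\times n_i$ are nonzero and orthogonal to $\alpha$. Over the point $n_i$ we must have $[v_j]=[v_j(n_i)]$ for $j\ne i$, while $u_i\in n_i^\perp$ is arbitrary, so the fibre is $\mathbb P(V_i)\cong\mathbb P^1$. Hence $[Y_1]=(\mathbb L^2+\mathbb L+1)-4+4(\mathbb L+1)=\mathbb L^2+5\mathbb L+1$.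

**Step 4: the intersection is a cubic.** We show that
$$[Y_1\cap Y_2]=[C],\qquad C=\{f=0\}\subset\mathbb P^2,\quad f=x^2z+yz^2-2xy^2,$$
and that $\operatorname{rk}(v_1,\dots,v_4)=3$ everywhere on $Y_1\cap Y_2$ (needed in Step 5).

*Over $\alpha\notin\{n_1,\dots,n_4\}$.* Let $\sum b_iv_i(\alpha)=0$. The $K^3$-part reads $\alpha\times\big((b_1,b_2,b_3)+b_4n_4\big)=0$, so with $t=-b_4$ we have $(b_1,b_2,b_3)=s\alpha+t(1,1,1)$ for a unique $s$. The fourth and fifth coordinates of the relation are $b_1y+b_2z+b_3x=0$ (up to sign) and $b_2x-b_3y=0$. Substituting $b_1=sx+t$, $b_2=sy+t$, $b_3=sz+t$, we get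
$$s(xy+yz+zx)+t(x+y+z)=0,\qquad s(xy-yz)+t(x-y)=0 .$$
A nonzero $(s,t)$ exists iff the determinant vanishes, and the determinant is
$$\begin{aligned}&(xy+yz+zx)(x-y)-(x+y+z)(xy-yz)\\&\qquad=(x^2y+x^2z-xy^2-y^2z)-(x^2y+xy^2-y^2z-yz^2)=f(\alpha).\end{aligned}$$
The solution space is $2$-dimensional only if all four coefficients vanish. Then $x=y$ and $x+y+z=0$, so $\alpha\sim(1,1,-2)$; but there $xy+yz+zx=-3\ne0$. So the relation space has dimension at most $1$. Hence the part of $Y_1\cap Y_2$ over $\mathbb P^2\setminus\{n_1,\dots,n_4\}$ is isomorphic to $C\setminus\{n_1,\dots,n_4\}$.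

*Over the four points.* Here $v_j=v_j(n_i)$ for $j\neq i$ and $v_i\in V_i\setminus0$ is arbitrary. We write out $\sum b_jv_j=0$ coordinate by coordinate.

* Over $n_1$: $v_2=(0,0,1;0,1)$, $v_3=(0,-1,0;-1,0)$, $v_4=(0,-1,1;0,0)$, $v_1=(0,p,q;q,0)$. Coordinates $2,3,4,5$ give $b_1p=b_3+b_4$, $b_1q+b_2+b_4=0$, $b_3=b_1q$, $b_2=0$. So $b_3=b_1q$, $b_4=b_1(p-q)$, and then $b_1p=0$.
* Over $n_2$: $v_1=(0,0,-1;-1,0)$, $v_3=(1,0,0;0,-1)$, $v_4=(1,0,-1;0,0)$, $v_2=(q,0,p;q,p)$. Coordinates $1,3,4,5$ give $b_2q+b_3+b_4=0$, $-b_1+b_2p-b_4=0$, $b_1=b_2q$, $b_3=b_2p$. So $b_4=-b_2(p+q)$, and then $2b_2p=0$.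
* Over $n_3$: $v_1=(0,1,0;0,0)$, $v_2=(-1,0,0;-1,0)$, $v_4=(-1,1,0;0,0)$, $v_3=(p,q,0;q,-p)$. Coordinates $1,2,4,5$ give $b_3p=b_2+b_4$, $b_1+b_4+b_3q=0$, $b_2=b_3q$, $b_3p=0$. So $b_2=b_3q$, $b_4=b_3(p-q)$, $b_1=-b_3q-b_4$, with $b_3p=0$.
* Over $n_4$: $v_1=(0,1,-1;-1,0)$, $v_2=(-1,0,1;-1,1)$, $v_3=(1,-1,0;-1,-1)$, $v_4=(p,q,r;0,0)$. Coordinates $4,5$ give $b_1+b_2+b_3=0$ and $b_2=b_3$, so $(b_1,b_2,b_3)=\kappa(-2,1,1)$. The $K^3$-part is then $\kappa(0,-3,3)+b_4(p,q,r)=0$.

Over $n_i$ with $i\le3$, the whole relation is determined by $b_i$, so a nonzero relation needs $b_i\ne0$. It exists iff $p=0$, which is one point of $\mathbb P(V_i)$, and the relation space is then one-dimensional. Over $n_4$, $\kappa=0$ forces $b_4=0$. So a nonzero relation needs $\kappa\neq0$; it exists iff $[v_4]=[(0,-1,1;0,0)]$, and it is unique up to scaling. So each of the four fibres contributes exactly one $K$-rational point to $Y_1\cap Y_2$, and the rank of $v$ there is $3$.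

Finally $f(n_i)=0$ for $i=1,\dots,4$ (for $n_4$: $1+1-2=0$), so $[Y_1\cap Y_2]=[C\setminus\{n_1,\dots,n_4\}]+4=[C]$.

**Step 5: $[Y_2]\in\mathbb Z[\mathbb L]$, by recording the relation.** On $Y_2$ the rank of $v$ is exactly $3$: on $Y_1\cap Y_2$ by Step 4, and on $Y_2\setminus Y_1$ because there $\operatorname{rk}(u)=3$ while $v_1,\dots,v_4$ are dependent. View points $p_i\in\mathbb P(V_i)$ as lines in $V_i$ and let
$$R=\Big\{(p_1,\dots,p_4;[y])\in\Pi\times\mathbb P(V_1\oplus\dots\oplus V_4):\ y_i\in p_i,\ \sum y_i=0\Big\}.$$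
The fibre of $R\to\Pi$ over $(p_1,\dots,p_4)$ is $\mathbb P(\ker(\bigoplus p_i\to E))$, which is empty off $Y_2$ and a single point on $Y_2$. Over the reduced base $Y_2$ the map $\bigoplus p_i\to E$ has constant rank $3$, so its kernel is a line subbundle. Hence $R_{red}\cong Y_2$ and $[Y_2]=[R]$.

Now stratify $R$ by the set $S=\{i:\ y_i\ne0\}\ne\emptyset$. For $i\in S$ the line $p_i$ is spanned by $y_i$; for $i\notin S$ it is arbitrary. With $A_S=\{y\in\bigoplus_{i\in S}V_i:\ \sum y_i=0\}$,
$$R_S\cong\Big(\mathbb P(A_S)\setminus\bigcup_{i\in S}\{y_i=0\}\Big)\times\prod_{i\notin S}\mathbb P(V_i).$$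
The first factor is a projective space minus finitely many linear subspaces, whose intersections are again linear, so by inclusion–exclusion $[R_S]\in\mathbb Z[\mathbb L]$. Summing over $S$, $[Y_2]\in\mathbb Z[\mathbb L]$.

**Step 6: $C$ is smooth.** We have $f_x=2xz-2y^2$, $f_y=z^2-4xy$, $f_z=x^2+2yz$. At a common zero over $\bar K$,
$$y^2=xz,\qquad z^2=4xy,\qquad x^2=-2yz .$$
If $x=0$, then $y=0$ and $z=0$. If $y=0$, then $z=0$ and $x=0$. If $z=0$, then $y=0$ and $x=0$. Otherwise, multiplying the three equations gives $(xyz)^2=-8(xyz)^2$, that is, $9(xyz)^2=0$, impossible in characteristic $0$. So $C$ is a smooth plane cubic, a curve of genus 1, and $P(C)=1+[H_1(C)]s+\mathbb L$ with $\dim H_1(C)=2$.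

**Step 7: conclusion for $\ell=5$.** We have $[Y]=[Y_1]+[Y_2]-[C]$ and $[\Pi]=(\mathbb L+1)^4$, so by (4) and Steps 3–5
$$[\mathbb F]=g(\mathbb L)+\mathbb L(\mathbb L-1)^5[C],\qquad g\in\mathbb Z[\mathbb L].\tag{5}$$
Apply $P$ and then the ring homomorphism $\dim:K_0(\mathrm{Rep})\to\mathbb Z$ to the coefficients; it sends $\mathbb L$ to $s^2$. The part of the result that is odd in $s$ is $s^2(s^2-1)^5\cdot2s=2s^3(s^2-1)^5\ne0$. Elements of $\mathbb Z[\mathbb L^{\pm1}]$ become even in $s$. By Lemma 4, $M^c(\mathbb F)\notin DMT$, so $\mathbb F(V_1,\dots,V_5)$ is not mixed Tate.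

## 10. More than five rows, and the field condition

For $\ell>5$ let $E=K^5\oplus\langle e_6,\dots,e_\ell\rangle$, keep $V_1,\dots,V_5\subset K^5$ from Section 9, and put $V_k=\langle e_k\rangle$ for $k\ge6$. The matrices are block diagonal, so
$$\mathbb F(V_1,\dots,V_\ell)=\mathbb F(V_1,\dots,V_5)\times\mathbb G_m^{\ell-5}.$$
Since $P$ is a ring homomorphism and $P(\mathbb G_m)=\mathbb L-1$, the odd part of $P$ after applying $\dim$ is $2s^3(s^2-1)^5(s^2-1)^{\ell-5}=2s^3(s^2-1)^\ell\neq0$. By Lemma 4, $\mathbb F(V_1,\dots,V_\ell)$ is not mixed Tate. **This proves part 3 of Theorem 1.** $\blacksquare$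

The last statement of Theorem 1 now follows. For $\ell\le3$ the answer to $\mathrm I_\ell$ is yes by part 1. For $\ell\ge5$ it is no by part 3. For $\ell=4$ it is yes exactly when the exceptional configurations of part 2 do not exist over $K$, that is, when $K$ has no quadratic extension. In particular, the statement that $\mathbb F(V_1,\dots,V_\ell)$ is mixed Tate for every $\ell\ge1$ and every choice of subspaces is false over every field of characteristic $0$; over $\mathbb Q$ it already fails for $\ell=4$.
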